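\title{Mixed identities of oligomorphic permutation groups are singular}

\begin{abstract}
We prove the conjecture of Bodirsky, Schneider and Thom that every mixed identity of an oligomorphic permutation group is singular. The constants may be arbitrary permutations of the underlying set, different variables may range over different groups, and only finitely many orbit conditions, depending on the word, are needed. Ramsey's theorem supplies group elements that behave, along the path of a single point, as if they commuted with the constants; this reduces the question to the fact that $\operatorname{Aut}(\mathbb Q,<)$ satisfies no nontrivial law. We deduce that a regular word is nontrivial on an open dense set of tuples, and we describe the group generated by a countable group of constants and a generic tuple. A second proof, by Ehrenfeucht--Mostowski models, makes the commutation exact.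
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group and let $F_r$ be the free group on $x_1,\dots,x_r$. A \emph{word with constants from $G$} is an element $w$ of the free product $G*F_r$. For $g_1,\dots,g_r\in G$ there is a unique homomorphism $G*F_r\to G$ that is the identity on $G$ and sends $x_i$ to $g_i$; the image of $w$ is written $w(g_1,\dots,g_r)$. The word $w$ is a \emph{mixed identity} of $G$ if $w(g_1,\dots,g_r)=1$ for all $g_1,\dots,g_r\in G$. The \emph{content} of $w$ is its image under the homomorphism $G*F_r\to F_r$ that is trivial on $G$ and the identity on $F_r$: delete the constants and reduce. A word is \emph{singular} if its content is $1$, and \emph{regular} otherwise. For $\gamma\in G$, the word $x^{-1}\gamma x$ is singular, while $x\gamma x$ is regular, with content $x^2$. A mixed identity without constants is a \emph{law} of $G$. A word in $F_r$ is its own content, so a group all of whose mixed identities are singular satisfies no nontrivial law.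

A permutation group $G\le\operatorname{Sym}(\Omega)$ on an infinite set $\Omega$ is \emph{oligomorphic} if for every $n\ge1$ it has finitely many orbits on $\Omega^n$ under the diagonal action $g(a_1,\dots,a_n)=(ga_1,\dots,ga_n)$. For $\operatorname{Sym}(\Omega)$ the orbit of a tuple is determined by which of its coordinates are equal, and for $\operatorname{Aut}(\mathbb Q,<)$ by how its coordinates are ordered; both groups are oligomorphic. The orbits on $\Omega^n$ record how freely the values of a group element at $n$ points can be prescribed: the assignment $a_1\mapsto a'_1,\dots,a_n\mapsto a'_n$ is realized in $G$ exactly when the two tuples lie in one orbit. With finitely many orbits there is much freedom, and one expects few identities. Some survive nonetheless.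

\begin{example}\label{ex:singular}
(a) Let $G=\operatorname{Sym}(\mathbb N)\times\mathbb Z/2$ act coordinatewise on $\mathbb N\times\mathbb Z/2$, the second factor by translation. Already under $\operatorname{Sym}(\mathbb N)$, the orbit of a tuple $((a_1,e_1),\dots,(a_n,e_n))$ is determined by the equalities among the $a_j$ and by $(e_1,\dots,e_n)$, so $G$ is oligomorphic. If $\gamma$ generates the central subgroup $\mathbb Z/2$, then $[x,\gamma]=x\gamma x^{-1}\gamma^{-1}$ is a mixed identity of $G$.

(b) Let $G=\operatorname{Sym}(\Omega)$ and let $\gamma$ be a transposition. For every $g\in G$ the element $\gamma\cdot g\gamma g^{-1}$ is a product of two transpositions, so it is the identity, a $3$-cycle, or a product of two disjoint transpositions. Hence $(\gamma x\gamma x^{-1})^6$ is a mixed identity of $G$.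

Both words are alternating products of nontrivial elements of $G$ and of $F_1$, hence nontrivial in $G*F_1$, and both are singular.
\end{example}

Thus an oligomorphic group may have nontrivial mixed identities, and the most one can hope for is that they are all of the kind just seen. This is the following conjecture, which we take from the paper of Marimon and Pinsker \cite{MP}.

\medskip
\noindent\textbf{Conjecture} (Bodirsky, Schneider, Thom)\textbf{.} \emph{Let $G$ be an oligomorphic permutation group on a countably infinite set $\Omega$. Then all mixed identities of $G$ are singular.}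
\medskip

We prove the conjecture in a stronger form. Permutations act on the left. Every $w\in\operatorname{Sym}(\Omega)*F_r$ can be written as
\begin{equation}\label{eq:word}
w=\gamma_0\,x_{i_1}^{\varepsilon_1}\gamma_1\,x_{i_2}^{\varepsilon_2}\gamma_2\cdots x_{i_\ell}^{\varepsilon_\ell}\gamma_\ell,\qquad \gamma_j\in\operatorname{Sym}(\Omega),\quad \varepsilon_j=\pm1,
\end{equation}
where some $\gamma_j$ may equal $1$. The content of $w$ is $v=x_{i_1}^{\varepsilon_1}\cdots x_{i_\ell}^{\varepsilon_\ell}\in F_r$; this product need not be reduced as written. Let
\[
J_i=\{j\in\{1,\dots,\ell\}: i_j=i\},\qquad k_i=|J_i|,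
\]
so that $k_i$ counts the occurrences of $x_i^{\pm1}$ in \eqref{eq:word}. The numbers $k_i$ depend on the expression \eqref{eq:word}, and the theorem applies to any such expression.

\begin{theorem}\label{thm:main}
Let $\Omega$ be an infinite set and let $G_1,\dots,G_r\le\operatorname{Sym}(\Omega)$. Let $w$ be as in \eqref{eq:word}, and suppose that for each $i$ with $k_i\ge1$ the group $G_i$ has only finitely many orbits on $\Omega^{k_i}$. If $w(g_1,\dots,g_r)=1$ for all $g_i\in G_i$ $(1\le i\le r)$, then $w$ is singular.
\end{theorem}

\begin{corollary}\label{cor:conj}
If $G\le\operatorname{Sym}(\Omega)$ is an oligomorphic permutation group, then all mixed identities of $G$ are singular.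
\end{corollary}

\begin{proof}
Write a mixed identity of $G$ in the form \eqref{eq:word} with all $\gamma_j\in G$. Its values and its content are the same whether the $\gamma_j$ are regarded as elements of $G$ or of $\operatorname{Sym}(\Omega)$. Apply Theorem~\ref{thm:main} with $G_1=\dots=G_r=G$.
\end{proof}

Two observations suggest both the statement and the proof. First, to compute $w(g_1,\dots,g_r)a$ for a point $a$, one applies the letters of \eqref{eq:word} from right to left, and $g_i$ is consulted $k_i$ times. So only the orbits of $G_i$ on $\Omega^{k_i}$ can matter. Second, if every $g_i$ commutes with every $\gamma_j$, then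
\begin{equation}\label{eq:commute}
w(g_1,\dots,g_r)=\gamma_0\gamma_1\cdots\gamma_\ell\cdot v(g_1,\dots,g_r).
\end{equation}
For a mixed identity the product $\gamma_0\cdots\gamma_\ell=w(1,\dots,1)$ is trivial, and what remains is the content. The content is therefore the part of a word that survives when variables and constants commute. In general $G_i$ need not contain any nontrivial element commuting with the constants. By the first observation, however, we need the commutation only at the finitely many points that one computation visits, and there Ramsey's theorem provides it.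

Section~\ref{sec:square} carries this out for the content $x^2$, and Section~\ref{sec:proof} in general. Section~\ref{sec:hyp} examines the hypotheses. Section~\ref{sec:generic} shows that regular words are nontrivial on open dense sets of tuples (Theorem~\ref{thm:dense}) and describes generic tuples (Theorem~\ref{thm:generic}). Section~\ref{sec:EM} gives a second proof of Theorem~\ref{thm:main}, in which \eqref{eq:commute} holds literally after a change of model.

\section{The content $x^2$}\label{sec:square}

We use Ramsey's theorem in the following form: if $k\ge1$ and the $k$-element subsets of $\mathbb N$ are colored with finitely many colors, then there is an infinite $H\subseteq\mathbb N$ all of whose $k$-element subsets have the same color.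

Let $r=1$ and $G=G_1$. Conjugating $w$ by a constant changes neither its content nor the set of $g$ with $w(g)=1$, so we may take $\gamma_0=1$. If $\ell=1$, then $w=x^{\pm1}\gamma$ takes the value $1$ at only one $g$; if it vanishes on $G$, then $G$ is trivial and has infinitely many orbits on $\Omega$. The first case in which a constant separates two variables is $w=x\gamma x\gamma'$. If $w(1)\ne1$ there is nothing to prove, so let $\gamma'=\gamma^{-1}$ and
\[
w=x\gamma x\gamma^{-1}.
\]
Assume that $G$ has finitely many orbits on $\Omega^2$. We look for $g\in G$ with $w(g)\ne1$.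

If $g$ commuted with $\gamma$ we would have $w(g)=g^2$, and we would want $g$ to shift three distinct points, $b_1\mapsto b_2\mapsto b_3$; it would then also shift $\gamma b_1\mapsto\gamma b_2\mapsto\gamma b_3$. For such a $g$ the computation of $w(g)$ at the point $\gamma b_1$ runs
\[
\gamma b_1\ \xrightarrow{\ \gamma^{-1}\ }\ b_1\ \xrightarrow{\ g\ }\ b_2\ \xrightarrow{\ \gamma\ }\ \gamma b_2\ \xrightarrow{\ g\ }\ \gamma b_3 ,
\]
and it ends at $\gamma b_3\ne\gamma b_1$. Of all the properties of $g$, this computation uses two: $gb_1=b_2$ and $g\gamma b_2=\gamma b_3$. An element $g\in G$ with these two properties exists as soon as the pairs $(b_1,\gamma b_2)$ and $(b_2,\gamma b_3)$ lie in the same $G$-orbit. To arrange this, choose distinct points $a_1,a_2,\dots$ of $\Omega$ and color each pair $h<h'$ of indices by the $G$-orbit of $(a_h,\gamma a_{h'})$. There are finitely many colors, so by Ramsey's theorem there are $h_1<h_2<h_3$ such that $\{h_1,h_2\}$ and $\{h_2,h_3\}$ have the same color. With $b_n=a_{h_n}$ we obtain the required $g$, and $w(g)\ne1$.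

For the singular word $x\gamma x^{-1}\gamma^{-1}$ the same plan produces the path $\gamma b_2\mapsto b_2\mapsto b_1\mapsto\gamma b_1\mapsto\gamma b_2$, which returns to its start. By Example~\ref{ex:singular}(a) no argument could do better.

The general case raises two questions. Which movements of the indices can the variables imitate? Ramsey's theorem makes increasing tuples of indices look alike, and it cannot do more: for $G=\operatorname{Aut}(\mathbb Q,<)$ and $b_1\ne b_2$, the pairs $(b_1,b_2)$ and $(b_2,b_1)$ lie in different orbits. So each variable may imitate an order-preserving map of the indices. And are such maps enough to detect every nontrivial content? Shifts are not, since they commute with each other and kill the content $x_1x_2x_1^{-1}x_2^{-1}$. The two lemmas of the next section answer these questions.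

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{Order automorphisms detect the content}

If $d_1<\dots<d_n$ and $e_1<\dots<e_n$ are rationals, then some $\alpha\in\operatorname{Aut}(\mathbb Q,<)$ sends $d_m$ to $e_m$ for all $m$: take $\alpha$ affine on each interval $[d_m,d_{m+1}]$ and of slope $1$ outside $[d_1,d_n]$. All slopes are positive rationals and all breakpoints and their images are rational, so $\alpha$ is an increasing bijection of $\mathbb Q$.

\begin{lemma}\label{lem:nolaw}
Let $v\in F_r$, $v\ne1$. There are $\alpha_1,\dots,\alpha_r\in\operatorname{Aut}(\mathbb Q,<)$ with $v(\alpha_1,\dots,\alpha_r)(0)\ne0$.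
\end{lemma}

\begin{proof}
Write $v=y_m\cdots y_2y_1$ in reduced form, so that $m\ge1$, each $y_n$ is a letter $x_i^{\pm1}$, and $y_{n+1}\ne y_n^{-1}$. We make the letter $y_n$ move $n-1$ to $n$. For each $i$ let
\[
A_i=\{(n-1,n): y_n=x_i\}\cup\{(n,n-1): y_n=x_i^{-1}\}.
\]
Let $(d,e)$ and $(d',e')$ be the pairs in $A_i$ that come from positions $n<n'$. We claim that $d<d'$ and $e<e'$. If $n'\ge n+2$, then $d,e\le n<n'-1\le d',e'$. If $n'=n+1$, then $y_{n+1}=y_n$ because the word is reduced, so $(d',e')=(d+1,e+1)$. By the claim and the remark above there is $\alpha_i\in\operatorname{Aut}(\mathbb Q,<)$ with $\alpha_i(d)=e$ for all $(d,e)\in A_i$; take $\alpha_i=1$ if $A_i$ is empty. Substituting $\alpha_i$ for $x_i$ turns $y_n$ into a map that sends $n-1$ to $n$. Hence $v(\alpha_1,\dots,\alpha_r)(0)=m\ne0$.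
\end{proof}

For $v=x_1x_2x_1^{-1}x_2^{-1}$ the proof gives $A_1=\{(2,1),(3,4)\}$ and $A_2=\{(1,0),(2,3)\}$.

\subsection{Points whose orbits depend only on the order of the indices}

Two families $(s_j)_{j\in J}$ and $(t_j)_{j\in J}$ in a linear order have the \emph{same order type} if $s_j<s_{j'}\iff t_j<t_{j'}$ for all $j,j'\in J$. Then also $s_j=s_{j'}\iff t_j=t_{j'}$, and $s_j\mapsto t_j$ is an increasing bijection from the set of values of the first family onto the set of values of the second. Repeated values must be allowed: when the content is not reduced as written, the path of indices can return to an index it has visited, as it did for $x\gamma x^{-1}\gamma^{-1}$.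

\begin{lemma}\label{lem:ramsey}
Let $\Omega$, $G_1,\dots,G_r$ and $J_1,\dots,J_r\subseteq\{1,\dots,\ell\}$ be as in Theorem~\ref{thm:main}, with $\ell\ge1$, let $\delta_1,\dots,\delta_\ell\in\operatorname{Sym}(\Omega)$, and let $P$ be a finite linear order. There is an injective map $b\colon P\to\Omega$ with the following property: for every $i$ and all families $(s_j)_{j\in J_i}$ and $(t_j)_{j\in J_i}$ in $P$ of the same order type, there is $g\in G_i$ with
\[
g\,\delta_j b(s_j)=\delta_j b(t_j)\qquad\text{for all }j\in J_i .
\]
\end{lemma}

\begin{proof}
For $J_i=\emptyset$ take $g=1$; below, $i$ ranges over the indices with $J_i\neq\emptyset$. Let $k=\max_i k_i\ge1$ and choose distinct points $a_1,a_2,\dots$ of $\Omega$. Color each $k$-element set $\{h_1<\dots<h_k\}\subseteq\mathbb N$ by the function that assigns to each pair $(i,\varphi)$, with $\varphi\colon J_i\to\{1,\dots,k\}$, the $G_i$-orbit of the tuple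
\[
\bigl(\delta_j a_{h_{\varphi(j)}}\bigr)_{j\in J_i}\in\Omega^{J_i}.
\]
There are finitely many pairs $(i,\varphi)$, and $G_i$ has finitely many orbits on $\Omega^{J_i}$, so there are finitely many colors. Let $H\subseteq\mathbb N$ be an infinite set all of whose $k$-element subsets have the same color. Choose an increasing map $\theta\colon P\to H$ and put $b(s)=a_{\theta(s)}$. This map is injective.

Let $(s_j)_{j\in J_i}$ and $(t_j)_{j\in J_i}$ have the same order type. Let $\sigma_1<\dots<\sigma_d$ be the values of the first family and $\tau_1<\dots<\tau_d$ those of the second; here $d\le k_i\le k$. Since $s_j\mapsto t_j$ is increasing, it sends $\sigma_n$ to $\tau_n$, so one map $\varphi\colon J_i\to\{1,\dots,d\}$ satisfies both $s_j=\sigma_{\varphi(j)}$ and $t_j=\tau_{\varphi(j)}$. As $H$ is infinite, we can extend $\theta(\sigma_1)<\dots<\theta(\sigma_d)$ by larger elements of $H$ to a set $\{h_1<\dots<h_k\}$, and $\theta(\tau_1)<\dots<\theta(\tau_d)$ by larger elements of $H$ to a set $\{h'_1<\dots<h'_k\}$. Then $a_{h_{\varphi(j)}}=b(s_j)$ and $a_{h'_{\varphi(j)}}=b(t_j)$. The two sets have the same color, and its value at $(i,\varphi)$ is the $G_i$-orbit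 of $(\delta_jb(s_j))_{j\in J_i}$ and also the $G_i$-orbit of $(\delta_jb(t_j))_{j\in J_i}$.
\end{proof}

\subsection{The path of a point}

It remains to choose the permutations $\delta_j$. For $0\le j\le\ell$ let
\[
w_j=\gamma_j\,x_{i_{j+1}}^{\varepsilon_{j+1}}\gamma_{j+1}\cdots x_{i_\ell}^{\varepsilon_\ell}\gamma_\ell,\qquad \delta_j=\gamma_j\gamma_{j+1}\cdots\gamma_\ell ,
\]
so that $w_\ell=\gamma_\ell=\delta_\ell$ and $w_0=w$, and $w_{j-1}=\gamma_{j-1}x_{i_j}^{\varepsilon_j}w_j$ and $\delta_{j-1}=\gamma_{j-1}\delta_j$ for $j\geq 1$. If the variables commuted with the constants and moved the points $b(c)$ by acting on the index $c$, then \eqref{eq:commute}, applied to $w_j$, would show that $w_j$ takes $b(c)$ to a point of the form $\delta_jb(c')$. The letter $x_{i_j}^{\varepsilon_j}$ acts next, so it should take $\delta_jb(c')$ to a point $\delta_jb(c'')$. Arrange the points $\delta_jb(c)$ in an array with row $j$ and column $c$. Each constant moves the point to the next row and keeps its column; each variable is to keep the row and change the column. Figure~\ref{fig:path} shows an example.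

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.2cm,y=-1.05cm,font=\small]
\node (s) at (0,0) {$b(0)$};
\node (a4) at (0,1) {$\delta_4b(0)$};
\node (b4) at (1,1) {$\delta_4b(1)$};
\node (a3) at (1,2) {$\delta_3b(1)$};
\node (b3) at (2,2) {$\delta_3b(2)$};
\node (a2) at (2,3) {$\delta_2b(2)$};
\node (b2) at (3,3) {$\delta_2b(3)$};
\node (a1) at (3,4) {$\delta_1b(3)$};
\node (b1) at (4,4) {$\delta_1b(4)$};
\node (e) at (4,5) {$\delta_0b(4)=b(4)$};
\draw[->] (s) -- node[left] {$\gamma_4$} (a4);
\draw[->,thick] (a4) -- node[above] {$g_2^{-1}$} (b4);
\draw[->] (b4) -- node[left] {$\gamma_3$} (a3);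
\draw[->,thick] (a3) -- node[above] {$g_1^{-1}$} (b3);
\draw[->] (b3) -- node[left] {$\gamma_2$} (a2);
\draw[->,thick] (a2) -- node[above] {$g_2$} (b2);
\draw[->] (b2) -- node[left] {$\gamma_1$} (a1);
\draw[->,thick] (a1) -- node[above] {$g_1$} (b1);
\draw[->] (b1) -- node[left] {$\gamma_0$} (e);
\end{tikzpicture}
\caption{The path of the point $b(0)$ under $w(g_1,g_2)$ for $w=\gamma_0x_1\gamma_1x_2\gamma_2x_1^{-1}\gamma_3x_2^{-1}\gamma_4$, where $\delta_j=\gamma_j\cdots\gamma_4$ and $\delta_0=1$. The vertical steps hold for any choice of points. The horizontal steps require $g_1$ to send $(\delta_3b(2),\delta_1b(3))$ to $(\delta_3b(1),\delta_1b(4))$ and $g_2$ to send $(\delta_4b(1),\delta_2b(2))$ to $(\delta_4b(0),\delta_2b(3))$. All four pairs of indices are increasing, so Ramsey's theorem yields distinct points $b(0),\dots,b(4)$ for which such $g_1,g_2$ exist.}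
\label{fig:path}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We assume that $w$ is regular and find $g_i\in G_i$ with $w(g_1,\dots,g_r)\ne1$. If $\delta_0\ne1$, take $g_1=\dots=g_r=1$, since $w(1,\dots,1)=\delta_0$. So let $\delta_0=1$. Since $v\neq1$, we have $\ell\ge1$.

\emph{The columns.} Take $\alpha_1,\dots,\alpha_r$ as in Lemma~\ref{lem:nolaw} and define rationals $c_\ell,c_{\ell-1},\dots,c_0$ by
\[
c_\ell=0,\qquad c_{j-1}=\alpha_{i_j}^{\varepsilon_j}(c_j)\quad(1\le j\le\ell).
\]
Then $c_0=\alpha_{i_1}^{\varepsilon_1}\cdots\alpha_{i_\ell}^{\varepsilon_\ell}(0)=v(\alpha_1,\dots,\alpha_r)(0)\ne c_\ell$. This holds whether or not the product defining $v$ is reduced, because substitution is a homomorphism on $F_r$. For $1\le j\le\ell$ put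
\[
(s_j,t_j)=\begin{cases}(c_j,c_{j-1})&\text{if }\varepsilon_j=1,\\ (c_{j-1},c_j)&\text{if }\varepsilon_j=-1.\end{cases}
\]
In both cases $t_j=\alpha_{i_j}(s_j)$. Thus for each $i$ the family $(t_j)_{j\in J_i}$ is the image of $(s_j)_{j\in J_i}$ under the order automorphism $\alpha_i$, and the two families have the same order type.

\emph{The group elements.} Apply Lemma~\ref{lem:ramsey} with $P=\{c_0,\dots,c_\ell\}\subseteq\mathbb Q$. It gives an injective map $b\colon P\to\Omega$ and elements $g_i\in G_i$ such that $g_{i_j}\delta_jb(s_j)=\delta_jb(t_j)$ for $1\le j\le\ell$. We claim that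
\begin{equation}\label{eq:step}
g_{i_j}^{\varepsilon_j}\,\delta_jb(c_j)=\delta_jb(c_{j-1})\qquad(1\le j\le\ell).
\end{equation}
For $\varepsilon_j=1$ this is the relation just stated. For $\varepsilon_j=-1$ that relation reads $g_{i_j}\delta_jb(c_{j-1})=\delta_jb(c_j)$, and we apply $g_{i_j}^{-1}$ to both sides.

\emph{The path.} Write $g=(g_1,\dots,g_r)$. We show by downward induction on $j$ that $w_j(g)\,b(c_\ell)=\delta_jb(c_j)$. For $j=\ell$ both sides equal $\gamma_\ell b(c_\ell)$. If the formula holds for some $j\ge1$, then by \eqref{eq:step}
\[
w_{j-1}(g)\,b(c_\ell)=\gamma_{j-1}\,g_{i_j}^{\varepsilon_j}\,\delta_jb(c_j)=\gamma_{j-1}\delta_jb(c_{j-1})=\delta_{j-1}b(c_{j-1}).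
\]
For $j=0$ we obtain $w(g)\,b(c_\ell)=\delta_0b(c_0)=b(c_0)$. Since $c_0\ne c_\ell$ and $b$ is injective, $w(g)$ moves the point $b(c_\ell)$.
\end{proof}

\section{The hypotheses of Theorem~\ref{thm:main}}\label{sec:hyp}

The constants enter the proof only through the coloring in Lemma~\ref{lem:ramsey}, where they are applied to points before orbits are taken. No relation between the constants and the groups $G_i$, or between different $G_i$, is used, and neither is the cardinality of the infinite set $\Omega$. Regularity of $w$ is used once, to obtain $c_0\ne c_\ell$, and Example~\ref{ex:singular} shows that the conclusion ``singular'' cannot be improved to ``trivial''. The two remaining hypotheses are both used in Lemma~\ref{lem:ramsey}.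

\emph{The set $\Omega$ is infinite.} This provides the distinct points $a_1,a_2,\dots$. If $\Omega$ is finite, every $G\le\operatorname{Sym}(\Omega)$ has finitely many orbits on each $\Omega^n$ and satisfies the regular identity $x^{|G|}=1$.

\emph{The group $G_i$ has finitely many orbits on $\Omega^{k_i}$.} This makes the number of colors finite. The condition cannot be dropped, and for $k_i\le2$ it cannot be replaced by finiteness of the number of orbits on $\Omega^{k_i-1}$. For $k_1=1$, take the trivial group on an infinite set and $w=x$; the set $\Omega^0$ is a single point. For $k_1=2$, let an infinite elementary abelian $2$-group $G$ act on $\Omega=G$ by left multiplication and take $w=x^2$. There is one orbit on $\Omega$, and $w$ is a law of $G$. (The orbits on $\Omega^2$ are the fibers of $(a,a')\mapsto a^{-1}a'$, and there are infinitely many.) We make no claim about optimality for $k_i\ge3$.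

\section{Open dense sets and generic tuples}\label{sec:generic}

Theorem~\ref{thm:main} yields one tuple on which a regular word is nontrivial. Because it allows constants outside the groups $G_i$, it can be applied to small subgroups, with coset representatives absorbed into the constants, and this shows that such tuples occur everywhere.

Give $\operatorname{Sym}(\Omega)$ the topology of pointwise convergence, whose basic open sets are the sets $\{g: g\bar a=h\bar a\}$ with $h\in\operatorname{Sym}(\Omega)$ and $\bar a$ a finite tuple in $\Omega$. Multiplication is continuous because $gha$ depends only on $h$ at $a$ and on $g$ at $ha$, and inversion is continuous because $g^{-1}a=a'$ means $ga'=a$. The set $\{1\}$ is closed: if $ga\ne a$, then $\{g':g'a=ga\}$ is a neighborhood of $g$ that does not contain $1$. Subgroups carry the subspace topology, and products the product topology.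

\begin{theorem}\label{thm:dense}
Let $\Omega$ be an infinite set, let $G_1,\dots,G_r\le\operatorname{Sym}(\Omega)$ be oligomorphic, and let $w\in\operatorname{Sym}(\Omega)*F_r$ be regular. Then $\{g\in\prod_iG_i: w(g)\ne1\}$ is open and dense in $\prod_iG_i$. Consequently, for finitely many regular words $w_1,\dots,w_m$, every nonempty open subset of $\prod_iG_i$ contains $g$ with $w_1(g)\ne1,\dots,w_m(g)\ne1$.
\end{theorem}

\begin{proof}
The map $g\mapsto w(g)$ is continuous and $\{1\}$ is closed, so the set is open.

For density, let $U\subseteq\prod_iG_i$ be open and let $(h_1,\dots,h_r)\in U$. There is a finite tuple $\bar a$, obtained by concatenating one tuple for each factor, such that $U$ contains every $g\in\prod_i G_i$ with $g_i\bar a=h_i\bar a$ for all $i$. The condition $g_i\bar a=h_i\bar a$ says that $g_i\in h_iH_i$, where $H_i=\{y\in G_i:y\bar a=\bar a\}$. Thus $\prod_ih_iH_i\subseteq U$. Two $n$-tuples $\bar b,\bar b'$ lie in the same $H_i$-orbit if and only if $(\bar a,\bar b)$ and $(\bar a,\bar b')$ lie in the same $G_i$-orbit. So $H_i$ has at most as many orbits on $\Omega^n$ as $G_i$ has on $\Omega^{|\bar a|+n}$, and $H_i$ is oligomorphic.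 Let $w'=w(h_1x_1,\dots,h_rx_r)\in\operatorname{Sym}(\Omega)*F_r$ be the word obtained from \eqref{eq:word} by replacing $x_i$ with $h_ix_i$ and $x_i^{-1}$ with $x_i^{-1}h_i^{-1}$. Deleting the constants from $w'$ gives the content of $w$, so $w'$ is regular. Theorem~\ref{thm:main}, applied to $H_1,\dots,H_r$ and $w'$, gives $y_i\in H_i$ with $w(h_1y_1,\dots,h_ry_r)=w'(y_1,\dots,y_r)\ne1$, and $(h_1y_1,\dots,h_ry_r)\in U$.

The last assertion holds because a finite intersection of open dense sets is dense.
\end{proof}

To pass from finitely many words to countably many we use the Baire category theorem: in a completely metrizable space, a countable intersection of open dense sets is dense. A set is \emph{comeager} if it contains such an intersection. If $\Omega=\{\omega_1,\omega_2,\dots\}$ is countable, the topology of $\operatorname{Sym}(\Omega)$ is given by the metric $d(g,h)=2^{-n}$ for $g\neq h$, where $n$ is least with $g\omega_n\ne h\omega_n$ or $g^{-1}\omega_n\ne h^{-1}\omega_n$. This metric is complete: along a Cauchy sequence both $g_m$ and $g_m^{-1}$ stabilize at every point, and the two limits are inverse to each other. Closed subgroups, and finite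 products of them, are then completely metrizable as well.

\begin{theorem}\label{thm:generic}
Let $\Omega$ be countably infinite, let $G_1,\dots,G_r\le\operatorname{Sym}(\Omega)$ be closed and oligomorphic, and let $C\le\operatorname{Sym}(\Omega)$ be any countable subgroup. For a comeager (hence dense) set of $g=(g_1,\dots,g_r)\in\prod_iG_i$ the following holds. Let $\Gamma=\langle C,g_1,\dots,g_r\rangle$ and let $K$ be the normal closure of $C$ in $\Gamma$. Then
\[
\Gamma=K\rtimes\langle g_1,\dots,g_r\rangle,\qquad\langle g_1,\dots,g_r\rangle\text{ is free on }g_1,\dots,g_r,
\]
and for $w\in C*F_r$ we have $w(g)\in K$ if and only if $w$ is singular.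
\end{theorem}

\begin{proof}
The group $C*F_r$ is countable. By Theorem~\ref{thm:dense}, the set of $g\in\prod_iG_i$ with $w(g)\ne1$ for every regular $w\in C*F_r$ is a countable intersection of open dense sets. It is comeager, and dense by Baire's theorem. Fix $g$ in this set.

Let $\operatorname{ev}\colon C*F_r\to\Gamma$ be the surjective homomorphism $w\mapsto w(g)$, and let $S$ be the set of singular words, that is, the kernel of the content map $C*F_r\to F_r$. This kernel is the normal closure $S'$ of $C$ in $C*F_r$: it contains $S'$, and every word \eqref{eq:word} is congruent to its content modulo $S'$, so that a singular word lies in $S'$. A surjective homomorphism maps the normal closure of a set onto the normal closure of its image, so $\operatorname{ev}(S)=K$. The choice of $g$ means that $\ker(\operatorname{ev})\subseteq S$. Therefore $\operatorname{ev}^{-1}(K)=S\ker(\operatorname{ev})=S$, which is the last assertion.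

Let $u\in F_r$ with $u(g)\in K$. Then $u\in S$, and $u$ is its own content, so $u=1$. This shows that $u\mapsto u(g)$ is injective on $F_r$, so that $\langle g_1,\dots,g_r\rangle$ is free on $g_1,\dots,g_r$, and also that this subgroup meets $K$ trivially. Finally, $K$ is normal in $\Gamma$, so $K\langle g_1,\dots,g_r\rangle$ is a subgroup. It contains $C$ and all $g_i$, and hence equals $\Gamma$.
\end{proof}

\begin{remark}
Closedness of the $G_i$ and countability of $C$ are used only in the Baire argument, and neither can be omitted. The group of finitely supported permutations of $\mathbb N$ has the same orbits on $\mathbb N^n$ as $\operatorname{Sym}(\mathbb N)$, so it is oligomorphic; all its elements have finite order, so none of them freely generates a free group. If $C=\operatorname{Sym}(\Omega)$, then $g_1\in K$ for every $g$, although the word $x_1$ is regular.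
\end{remark}

\section{Exact commutation in an Ehrenfeucht--Mostowski model}\label{sec:EM}

In Section~\ref{sec:proof} the elements $g_i$ imitate maps commuting with the constants only along one path, and the points $b(c)$ are indexed by a finite subset of $\mathbb Q$, because the homogeneous set $H$ is ordered like $\mathbb N$. Both restrictions disappear if we replace $\Omega$ by another structure with the same first-order properties. The point is that, under the orbit hypothesis, the statement that $w$ vanishes on $\prod_iG_i$ is such a property once the constants are treated as unary functions; and an automorphism of a structure commutes with its unary functions. This gives a second proof of Theorem~\ref{thm:main}.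

Two $L$-structures are \emph{elementarily equivalent} if they satisfy the same first-order $L$-sentences. We use the following standard form of the Ehrenfeucht--Mostowski theorem and recall its proof.

\begin{theorem}[Ehrenfeucht--Mostowski]\label{thm:EM}
Let $M$ be an infinite $L$-structure and $I$ a linear order. There are an $L$-structure $N$ elementarily equivalent to $M$ and an injective homomorphism $\alpha\mapsto\hat\alpha$ from $\operatorname{Aut}(I,<)$ to $\operatorname{Aut}(N)$.
\end{theorem}

\begin{proof}
Expand $M$ to a structure $M^+$ in a language $L^+\supseteq L$ with Skolem functions: for every $L^+$-formula $\psi(y,\bar z)$ there is a function symbol $F$ with $M^+\models\forall\bar z\,(\exists y\,\psi(y,\bar z)\to\psi(F(\bar z),\bar z))$. Add new constant symbols $e_q$ $(q\in I)$, and consider the theory consisting of $\operatorname{Th}(M^+)$, the sentences $e_q\ne e_{q'}$ for $q\ne q'$, and the sentences $\psi(e_{q_1},\dots,e_{q_n})\leftrightarrow\psi(e_{q'_1},\dots,e_{q'_n})$ for all $L^+$-formulas $\psi$ and all $q_1<\dots<q_n$, $q'_1<\dots<q'_n$ in $I$. A finite part of it involves finitely many $\psi$ and finitely many $e_q$. Take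 distinct elements $a_1,a_2,\dots$ of $M$. Ramsey's theorem, applied once for each number $n$ of variables that occurs, gives an infinite $H\subseteq\mathbb N$ such that the truth value of each of these $\psi$ at $(a_{h_1},\dots,a_{h_n})$ is the same for all $h_1<\dots<h_n$ in $H$. Interpreting the finitely many $e_q$ by elements $a_h$ with $h\in H$, in the order of their indices, makes $M^+$ a model of the finite part. By compactness the theory has a model; denote the interpretation of $e_q$ again by $e_q$.

Let $N^+$ be the set of values $t(e_{q_1},\dots,e_{q_n})$, with $t$ an $L^+$-term and $q_1<\dots<q_n$. It is closed under the Skolem functions, so by the Tarski--Vaught test it is an elementary substructure of the $L^+$-reduct of the model, and $N^+$ is elementarily equivalent to $M^+$. For $\alpha\in\operatorname{Aut}(I,<)$ put $\hat\alpha(t(e_{q_1},\dots,e_{q_n}))=t(e_{\alpha q_1},\dots,e_{\alpha q_n})$. Finitely many elements of $N^+$ can be written as terms in one increasing tuple $e_{q_1},\dots,e_{q_n}$, and a formula about them becomes a formula $\psi(e_{q_1},\dots,e_{q_n})$, which is equivalent to $\psi(e_{\alpha q_1},\dots,e_{\alpha q_n})$. Applied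 to equations, this shows that $\hat\alpha$ is well defined; applied to all formulas, it shows that $\hat\alpha$ preserves them. The definition gives $\widehat{\alpha\beta}=\hat\alpha\hat\beta$ and $\hat 1=1$, so $\hat\alpha$ is bijective, and $\hat\alpha e_q=e_{\alpha q}$ gives injectivity of $\alpha\mapsto\hat\alpha$. Let $N$ be the $L$-reduct of $N^+$.
\end{proof}

\begin{proof}[Second proof of Theorem~\ref{thm:main}]
Suppose that $w$ vanishes on $\prod_iG_i$ and that $v\ne1$, so that $\ell\ge1$. Below, $i$ ranges over the indices with $k_i\ge1$.

\emph{The structure.} Let $L$ consist of unary function symbols $f_0,\dots,f_\ell$ and a $k_i$-ary relation symbol $R_{i,O}$ for each $i$ and each orbit $O$ of $G_i$ on $\Omega^{k_i}$. Let $M$ be the $L$-structure on $\Omega$ in which $f_j$ is $\gamma_j$ and $R_{i,O}$ is $O$. The disjunction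
\[
E_i(\bar u,\bar u')=\bigvee_O\bigl(R_{i,O}(\bar u)\wedge R_{i,O}(\bar u')\bigr)
\]
is finite by the orbit hypothesis, so it is a formula, and in $M$ it says that $\bar u$ and $\bar u'$ lie in one $G_i$-orbit.

\emph{The sentences.} Take variables $z,q_1,\dots,q_\ell$ and the terms $p_\ell=f_\ell(z)$ and $p_j=f_j(q_{j+1})$ for $1\le j<\ell$; here $p_j$ and $q_j$ stand for the positions of the point before and after the letter $x_{i_j}^{\varepsilon_j}$ acts. Let $(u_j,u'_j)$ be $(p_j,q_j)$ if $\varepsilon_j=1$ and $(q_j,p_j)$ if $\varepsilon_j=-1$, and let $\sigma$ be the sentence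
\[
\forall z,q_1,\dots,q_\ell\ \Bigl(\bigwedge_iE_i\bigl((u_j)_{j\in J_i},(u'_j)_{j\in J_i}\bigr)\ \to\ f_0(q_1)=z\Bigr).
\]
Then $M\models\sigma$. Indeed, if the premise holds, there are $g_i\in G_i$ with $g_iu_j=u'_j$ for $j\in J_i$ (and we put $g_i=1$ when $k_i=0$). Then $q_j=g_{i_j}^{\varepsilon_j}p_j$ for all $j$, and unwinding the definitions of the $p_j$ gives $\gamma_0q_1=w(g_1,\dots,g_r)z=z$. Moreover $M$ satisfies $\forall z\,f_0f_1\cdots f_\ell(z)=z$, because $w(1,\dots,1)=1$, and $\forall\bar u\,\bigvee_OR_{i,O}(\bar u)$ for each $i$.

\emph{The change of model.} Take $N$ as in Theorem~\ref{thm:EM} for $I=\mathbb Q$ and $\alpha_1,\dots,\alpha_r$ as in Lemma~\ref{lem:nolaw}. The sentences above hold in $N$. Every tuple $\bar u\in N^{k_i}$ satisfies some $R_{i,O}$, and the automorphism $\hat\alpha_i$ preserves $R_{i,O}$, so $N\models E_i(\bar u,\hat\alpha_i\bar u)$. Given $z\in N$, define recursively $p_\ell=f_\ell(z)$, $q_j=\hat\alpha_{i_j}^{\varepsilon_j}(p_j)$, and $p_{j-1}=f_{j-1}(q_j)$ for $j\ge2$. Then $u'_j=\hat\alpha_{i_j}(u_j)$ for all $j$, the premise of $\sigma$ holds, and $f_0(q_1)=z$. As $z$ was arbitrary,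
\[
f_0\,\hat\alpha_{i_1}^{\varepsilon_1}f_1\,\hat\alpha_{i_2}^{\varepsilon_2}f_2\cdots\hat\alpha_{i_\ell}^{\varepsilon_\ell}f_\ell=\operatorname{id}_N .
\]
Automorphisms of $N$ commute with each $f_j$, so the left side equals $f_0f_1\cdots f_\ell\circ\hat\beta=\hat\beta$, where $\beta=v(\alpha_1,\dots,\alpha_r)$. Hence $\hat\beta=\operatorname{id}_N$ and $\beta=1$, contrary to $\beta(0)\ne0$.
\end{proof}

\begin{remark}
The free group $F_r$ admits a left-invariant linear order (Magnus). Taking $I=F_r$ with such an order, and letting $\alpha_i$ be left multiplication by $x_i$, one can dispense with Lemma~\ref{lem:nolaw} in the second proof: $F_r$ itself then acts faithfully on $N$ by automorphisms that commute with the constants, and the last display forces the element $v$ to act trivially.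
\end{remark}

\begin{thebibliography}{1}

\bibitem{MP}
Paolo Marimon and Michael Pinsker,
\emph{All mixed identities are singular in groups with no algebraicity},
arXiv:2606.24741 (2026).

\end{thebibliography}
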